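# Seifert matrices that are $S$-equivalent but share no knot

## 1. A rank-two lattice with an operator, and the integers $n_p$

Let $L$ be a free abelian group of rank $2$ with a bilinear form $\theta:L\times L\to\mathbb Z$. Suppose that the alternating form $\omega(x,y)=\theta(x,y)-\theta(y,x)$ is unimodular, i.e. there is a basis $(e,f)$ with $\omega(e,f)=1$. In such a basis the matrix of $\theta$ is
$$M=\begin{pmatrix}A&u\\u-1&C\end{pmatrix},\qquad a:=\det M=AC-u(u-1).$$
Put $V=L\otimes\mathbb Q$. Since $\omega$ is unimodular, there is a unique operator $z$ with $\theta(x,y)=\omega(zx,y)$, and $zL\subset L$. Write $ze=\alpha e+\beta f$. Then $A=\omega(ze,e)=-\beta$ and $u=\omega(ze,f)=\alpha$. Treating $zf$ in the same way, we get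
$$ze=ue-Af,\qquad zf=Ce+(1-u)f. \tag{1}$$
The trace of $z$ is $1$ and its determinant is $u(1-u)+AC=a$, so
$$z^2-z+a=0,\qquad \theta(y,x)=\theta(x,y)-\omega(x,y)=\omega((z-1)x,y). \tag{2}$$
The value of the characteristic polynomial $T^2-T+a$ at $T=1$ is $a$, so $1-z$ also has determinant $a$.

A **$\theta$-isometry** $\Phi:V_1\to V_2$ between two such spaces is a linear isomorphism preserving $\theta$. It preserves $\omega$. It also commutes with $z$, because
$$\omega(\Phi zx,\Phi y)=\omega(zx,y)=\theta(x,y)=\theta(\Phi x,\Phi y)=\omega(z\Phi x,\Phi y).$$

Now let $a\ne0$ and let $p$ be a prime dividing $a$. Write $v_p$ for the $p$-adic valuation, with $v_p(0)=\infty$. Modulo $p$ the polynomial $T^2-T+a$ is $T(T-1)$, with simple roots. By Hensel's lemma it has a root $\zeta\in p\mathbb Z_p$. The other root is $1-\zeta$, a unit, and $\zeta(1-\zeta)=a$ gives $v_p(\zeta)=v_p(a)$. Hence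
$$V\otimes\mathbb Q_p=V'\oplus V'',\qquad z=\zeta\ \text{on the line }V',\qquad z=1-\zeta\ \text{on the line }V''.$$
Let $\Lambda\subset V\otimes\mathbb Q_p$ be a $\mathbb Z_p$-lattice that is $z$-stable and $\omega$-unimodular; for instance $\Lambda=L_p=L\otimes\mathbb Z_p$. The projections to $V'$ and $V''$ are $\frac{z-(1-\zeta)}{2\zeta-1}$ and $\frac{z-\zeta}{1-2\zeta}$. Since $2\zeta-1\equiv-1$ mod $p$ is a unit, they map $\Lambda$ to itself, so $\Lambda=\Lambda'\oplus\Lambda''$ with $\Lambda'\subset V'$ and $\Lambda''\subset V''$. The alternating form $\omega$ vanishes on each line, so unimodularity means that $\omega$ pairs $\Lambda'$ and $\Lambda''$ perfectly. Thus $\Lambda''=\{y\in V'':\omega(\Lambda',y)\subset\mathbb Z_p\}$ is determined by $\Lambda'$. For two such lattices there is a unique integer $n$ with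
$$\Lambda_1'=p^n\Lambda_2',\qquad\text{and then}\qquad \Lambda_1''=p^{-n}\Lambda_2''.$$

**Definition.** For a $\theta$-isometry $\Phi:V_1\to V_2$ and a prime $p\mid a$, the integer $n_p(\Phi)$ is given by $(\Phi L_1)_p'=p^{\,n_p(\Phi)}(L_2)_p'$.

From $(\Psi\Phi L_1)'_p=\Psi\big(p^{n_p(\Phi)}(L_2)_p'\big)=p^{n_p(\Phi)+n_p(\Psi)}(L_3)'_p$ we read off
$$n_p(\Psi\Phi)=n_p(\Psi)+n_p(\Phi). \tag{3}$$

**Example 1.** Let $p$ be a prime with $p\mid u$, and let
$$M=\begin{pmatrix}A&u\\u-1&p^2C\end{pmatrix},\qquad M'=\begin{pmatrix}p^2A&u\\u-1&C\end{pmatrix}$$
in bases $(e,f)$ and $(g,h)$, with common determinant $a\neq0$; note $p\mid a$. The map $\Phi(e)=g/p$, $\Phi(f)=ph$ is a $\theta$-isometry, since $\theta(g/p,g/p)=A$, $\theta(g/p,ph)=u$, $\theta(ph,g/p)=u-1$, $\theta(ph,ph)=p^2C$. We compute $n_p(\Phi)$. By (1) for $M'$, a vector $xg+yh$ lies in $V'$ only if $-p^2Ax+(1-u)y=\zeta y$. Here $\zeta+u-1$ is a unit, so $V'$ is spanned by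
$$v'=g-\frac{p^2A}{\zeta+u-1}\,h=p\left(\frac gp-\frac{A}{\zeta+u-1}\,(ph)\right).$$
The first expression shows that $v'$ generates the $V'$-part of $\mathbb Z_pg+\mathbb Z_ph$. The second shows that $v'/p$ generates the $V'$-part of $\Phi(L)_p=\mathbb Z_p\frac gp+\mathbb Z_p\,ph$. So $n_p(\Phi)=-1$. At every prime $\ell\ne p$ the two lattices have the same localization, so $n_\ell(\Phi)=0$ if also $\ell\mid a$.

Here is what the integers are for. A genus-one Seifert surface $F$ of a knot gives such a lattice, $L_F=H_1(F;\mathbb Z)$ with its Seifert form. Two surfaces of one knot can have lattices that are not isometric. We shall prove that they are nevertheless close: some $\theta$-isometry $\Phi$ has $|n_p(\Phi)|\le v_p(a)$ at every prime $p\mid a$ and matches the lattices at all other primes. The relation called $S$-equivalence allows the lattices to be much farther apart, and this answers the question of the next section.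

## 2. Seifert forms, $S$-equivalence, and the statements

Everything is smooth, and corners are rounded tacitly. Let $K\subset S^3$ be an oriented knot. A Seifert surface $F$ is compact, connected and oriented, with $\partial F=K$ as oriented curves. Given a basis $a_1,\dots,a_n$ of $H_1(F;\mathbb Z)$, the Seifert matrix is $M=(\operatorname{lk}(a_i,a_j^+))_{i,j}$, where $a_j^+$ is the push-off in the positive normal direction. An integral square matrix is a **Seifert matrix** if it arises in this way; equivalently, $\det(M-M^T)=1$. A $2\times2$ Seifert matrix comes from a surface of genus one.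

For a genus-one surface $F$ put $L_F=H_1(F;\mathbb Z)$, $V_F=L_F\otimes\mathbb Q$ and $\theta_F(x,y)=\operatorname{lk}(x,y^+)$. Since $\operatorname{lk}(y,x^+)=\operatorname{lk}(y^-,x)$,
$$\omega_F(x,y)=\operatorname{lk}(x,y^+)-\operatorname{lk}(x,y^-).$$
The curves $y^+$ and $y^-$ cobound a thin annulus that meets $x$ exactly where $x$ crosses $y$. So, up to a universal sign, $\omega_F$ is the intersection form of $F$, which is unimodular. Thus $(L_F,\theta_F)$ is an object of Section 1.

The Alexander polynomial $\det(M-tM^T)$ is an invariant of $K$ up to $\pm t^k$. With $w=u(1-t)$ it equals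
$$AC(1-t)^2-(w+t)(w-1)=\big(AC-u(u-1)\big)(1-t)^2+t=a+(1-2a)t+at^2, \tag{4}$$
because $(w+t)(w-1)=w^2-(1-t)w-t$. Its value at $t=1$ is $1$, so no sign ambiguity remains. Hence $a$ is the same for all genus-one Seifert surfaces of $K$; and if $a\ne0$, then $K$ is not the unknot, whose polynomial is $1$.

**Definition.** Two integral square matrices are **$S$-equivalent** if they are related by a finite sequence of the following operations and their inverses: $\Lambda_1:M\mapsto P^TMP$ with $P$ integral unimodular, and the enlargements $\Lambda_2,\Lambda_3$, for an integral column vector $\xi$,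
$$M\mapsto \begin{pmatrix} M & \xi & 0\\ 0 & 0 & 1\\ 0 & 0 & 0\end{pmatrix}\quad\text{or}\quad M\mapsto \begin{pmatrix} M & 0 & 0\\ \xi^T & 0 & 0\\ 0 & 1 & 0\end{pmatrix}.$$

For example, $\Lambda_2$ turns the empty matrix, which belongs to a disc, into $\begin{pmatrix}0&1\\0&0\end{pmatrix}$. It is known (Murasugi) that any two Seifert matrices of the same knot are $S$-equivalent, whatever the surfaces and bases. The problem, taken from Ziyi Liu and Jun Wang, "S-Equivalence of Band-Twisted Genus One Knots", arXiv:2605.25309 (2026), asks for the converse: given $S$-equivalent Seifert matrices $M_1,M_2$, is there a single knot with Seifert surfaces $F_1,F_2$ and bases of their first homology for which the matrices are $M_1$ and $M_2$? The answer is no.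

**Theorem 1.** The Seifert matrices
$$M_1=\begin{pmatrix}1&1\\0&38\end{pmatrix},\qquad M_2=\begin{pmatrix}2&1\\0&19\end{pmatrix}$$
are $S$-equivalent, but no knot has Seifert surfaces realizing both.

**Theorem 2 (obstruction).** Let $F,G$ be genus-one Seifert surfaces of the same knot, with $a\ne0$. Then there is a $\theta$-isometry $\Phi:V_F\to V_G$ with $\Phi(L_F)_{(p)}=(L_G)_{(p)}$ for all primes $p\nmid a$ and $|n_p(\Phi)|\le v_p(a)$ for all primes $p\mid a$.

**Theorem 3.**

(a) For every $N$ there are $N+1$ pairwise $S$-equivalent $2\times2$ Seifert matrices, no two of which occur for a common knot.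

(b) The bounds in Theorem 2 can be attained: $\begin{pmatrix}38&20\\19&11\end{pmatrix}$ and $\begin{pmatrix}38&-19\\-20&11\end{pmatrix}$ occur for one knot, and every $\Phi$ as in Theorem 2 for them has $|n_2|=|n_{19}|=1$.

(c) If $p\ge2$ and $p\mid u$, then $\begin{pmatrix}A&u\\u-1&p^2C\end{pmatrix}$ and $\begin{pmatrix}p^2A&u\\u-1&C\end{pmatrix}$ do occur for a common knot. Consequently $M_1,M_2$ are joined by a chain of three pairs each sharing a knot, and "occurring for a common knot" is not transitive.

The answer to the problem needs only Theorems 1 and 2, which are proved in Sections 3–9. Theorem 2 is a necessary condition. We do not claim that it is sufficient, nor do we classify the pairs, in particular of larger matrices, that share a knot.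

## 3. Determinants 2, 6 and 38 by hand

The following lemma produces $S$-equivalences. Here $p$ need not be prime.

**Lemma 1.** If $p\ge 2$ and $u=pw$, then $M=\begin{pmatrix}A&u\\u-1&p^2C\end{pmatrix}$ and $M'=\begin{pmatrix}p^2A&u\\u-1&C\end{pmatrix}$ are $S$-equivalent.

**Proof.** The plan is to enlarge $M$ so that a new vector $Y$ with $\theta(\cdot,Y)=0$ appears, and then to split off $Y$ in a different way. Let $N$ be the $\Lambda_2$-enlargement of $M$ with $\xi=(w,pC)^T$:
$$N=\begin{pmatrix}A&u&w&0\\u-1&p^2C&pC&0\\0&0&0&1\\0&0&0&0\end{pmatrix},\qquad \theta(\alpha,\beta)=\alpha^TN\beta.$$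
Put
$$g=(p,0,0,u-1),\quad h=(0,0,1,C),\quad X=(1,0,0,w),\quad Y=(0,-1,p,0).$$
These form a basis of $\mathbb Z^4$. Indeed the $(2,3)$-coordinates of $g,X$ vanish, their $(1,4)$-coordinates have determinant $pw-(u-1)=1$, and the $(2,3)$-coordinates $(0,1)$, $(-1,p)$ of $h,Y$ have determinant $1$. Direct multiplication gives
$$NY=0,\qquad Y^TN=(1-u,\,-p^2C,\,-pC,\,p),$$
$$Ng=(pA,\,p(u-1),\,u-1,\,0),\qquad Nh=(w,\,pC,\,C,\,0),\qquad NX=(A,\,u-1,\,w,\,0).$$
Hence $\theta(\cdot,Y)=0$. Next, $\theta(Y,g)=(1-u)p+p(u-1)=0$, $\theta(Y,h)=-pC+pC=0$ and $\theta(Y,X)=1-u+pw=1$. The remaining values are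
$$\theta(g,g)=p^2A,\quad \theta(g,h)=pw=u,\quad \theta(h,g)=u-1,\quad \theta(h,h)=C,$$
$$\theta(g,X)=\theta(X,g)=pA,\quad \theta(h,X)=\theta(X,h)=w,\quad \theta(X,X)=A.$$
Subtracting $rY$ from the first argument changes $\theta(\cdot,X)$ by $-r$ and does not change $\theta(\cdot,g)$ or $\theta(\cdot,h)$; subtracting multiples of $Y$ from the second argument changes nothing. So in the basis $g-pAY,\ h-wY,\ X-AY,\ Y$ the third column becomes $(0,0,0,1)^T$ and the matrix is
$$\begin{pmatrix}M'&0&0\\ \eta^T&0&0\\0&1&0\end{pmatrix},\qquad \eta=(pA,w)^T,$$
a $\Lambda_3$-enlargement of $M'$. $\square$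

**Determinant 2.** With $p=2$, $u=2$, $A=C=1$ the lemma relates $\begin{pmatrix}1&2\\1&4\end{pmatrix}$ and $\begin{pmatrix}4&2\\1&1\end{pmatrix}$. In the basis $(e,f-e)$ the first becomes $\begin{pmatrix}1&1\\0&2\end{pmatrix}$, since $2-1=1$, $1-1=0$, $4-2-1+1=2$. In the basis $(f,-e+2f)$ the second becomes the same matrix, since $\theta(f,f)=1$, $-1+2=1$, $-2+2=0$, $4-4-2+4=2$. The two matrices are congruent, so any surface with the first matrix also has the second.

**Determinant 6.** With $p=2$, $u=2$, $A=1$, $C=2$ we get $\begin{pmatrix}1&2\\1&8\end{pmatrix}\sim\begin{pmatrix}4&2\\1&2\end{pmatrix}$. In the bases $(e,f-e)$ and $(f,-e+f)$ these become $\begin{pmatrix}1&1\\0&6\end{pmatrix}$ and $\begin{pmatrix}2&1\\0&3\end{pmatrix}$ (for the second: $-1+2=1$, $-2+2=0$, $4-2-1+2=3$). They are not congruent. The first form takes the value $\theta(v,v)=1$, while $2x^2+xy+3y^2=1$ would mean $(4x+y)^2+23y^2=8$, which has no integral solution. Still, Theorem 3(c) will show that they occur for a common knot. So the isometry class of $\theta_F$ is not an invariant of $K$, and non-congruence alone excludes nothing.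

**Determinant 38.** With $p=2$ and $u=10$, three applications of Lemma 1 give
$$\begin{pmatrix}1&10\\9&128\end{pmatrix}\sim\begin{pmatrix}4&10\\9&32\end{pmatrix}\sim\begin{pmatrix}16&10\\9&8\end{pmatrix}\sim\begin{pmatrix}64&10\\9&2\end{pmatrix}. \tag{5}$$
In the basis $(e,f-9e)$ the first matrix becomes $M_1$: $10-9=1$, $9-9=0$, $128-90-81+81=38$. In the basis $(f,-e+5f)$ the last becomes $M_2$: $\theta(f,f)=2$, $-9+10=1$, $-10+10=0$, $64-50-45+50=19$. So $M_1$ and $M_2$ are $S$-equivalent. Composing the isometries of Example 1 along (5) gives, by (3), a $\theta$-isometry with $n_2=-3$ and $n_{19}=0$. It violates the bound $|n_2|\le1$ of Theorem 2. Other isometries exist, however, and Theorem 1 has to exclude all of them.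

**Trying to make Lemma 1 geometric.** A natural hope is to carry out the moves of Lemma 1 on surfaces. Enlargements cause no trouble. Attach a tube to $F$ along an arc that leaves and returns on one side of $F$. Let $m$ be the meridian of the tube, and let $x$ run once through it. The push-off of $m$ into the tube bounds a disc disjoint from the surface. If that is the positive push-off, then $\theta(\cdot,m)=0$, $\theta(m,x)=\pm1$, and $\theta(m,a_i)=\operatorname{lk}(m,a_i)=0$ for $a_i\subset F$. Adding multiples of $m$ to the $a_i$ and to $x$ makes $\theta(a_i,x)=\theta(x,x)=0$. After choosing the sign of $m$, this is a $\Lambda_3$-enlargement; the other side gives $\Lambda_2$. To undo an enlargement, however, one must cut the surface along a simple closed curve in the class $Y$ that bounds a disc on one side of it. Lemma 1 supplies only the relation $\theta(\cdot,Y)=0$, a vanishing of linking numbers, and that does not yield a disc. Here the attempt stops. We turn to the opposite problem: how different can two surfaces of one knot be?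

## 4. Two disjoint surfaces

Let $E=S^3\setminus\operatorname{int}N(K)$.

**Definition.** A **$K$-surface** is a compact connected oriented genus-one surface properly embedded in $E$ whose boundary is one longitude, oriented parallel to $K$.

Truncating at $\partial N(K)$, or extending by a collar to $K$, identifies genus-one Seifert surfaces, up to isotopy, with $K$-surfaces, without changing Seifert forms. From now on $a\ne0$, so $\theta$ is nondegenerate on every $K$-surface.

**Lemma 2.** Let $F,G$ be disjoint $K$-surfaces. There are $\theta$-isometries $\varphi,\varphi':V_F\to V_G$ such that: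

(i) both satisfy the conclusion of Theorem 2;

(ii) if oriented curves $x\subset\operatorname{int}F$, $w\subset\operatorname{int}G$ cobound an annulus in $E$ whose interior is disjoint from $F\cup G$ and through which $x$ and $w$ are homologous, then $\varphi[x]=[w]$ or $\varphi'[x]=[w]$.

**Step 1: the two sides of $F\cup G$.** This step expresses all linking numbers through one pairing. Extend $F,G$ by radial collars in $N(K)$ so that $F\cap G=K$. Then $\Sigma=F\cup G$ is a closed connected surface of genus $2$, which separates $S^3$ into $U_1$ and $U_2$. By Mayer–Vietoris $H_1(U_1)\oplus H_1(U_2)\cong H_1(\Sigma)\cong\mathbb Z^4$, and by Alexander duality $H_1(U_1)\cong H^1(U_2)$, so both groups are $\mathbb Z^2$. Let $U_1$ be the side into which the positive normal of $F$ points. Since $\partial F=\partial G=K$, the surface $\Sigma$ is oriented by $F\cup(-G)$. So the positive normal of $-G$ points into $U_1$, and that of $G$ into $U_2$.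

Let $f_i:L_F\to H_1(U_i)$ and $g_i:L_G\to H_1(U_i)$ be the push-in maps, and let $\lambda:H_1(U_2)\times H_1(U_1)\to\mathbb Z$ be the linking pairing. In $\operatorname{lk}(x,y^+)$ we may also push $x$ slightly to the negative side. Hence
$$\theta_F(x,y)=\lambda(f_2x,f_1y),\qquad \theta_G(x,y)=\lambda(g_2y,g_1x). \tag{6}$$
Curves in $\operatorname{int}F$ and $\operatorname{int}G$ are disjoint and can be pushed to opposite sides in two ways. So for $x\in L_F$, $w\in L_G$
$$\operatorname{lk}(x,w)=\lambda(f_2x,g_1w)=\lambda(g_2w,f_1x). \tag{7}$$

**Step 2: the isometries.** This step defines $\varphi,\varphi'$ and checks that they preserve $\theta$. If $f_1y=0$ or $f_2y=0$, then (6) gives $\theta_F(\cdot,y)=0$ or $\theta_F(y,\cdot)=0$, so $y=0$. Thus $f_1,f_2$, and likewise $g_1,g_2$, are injective, hence isomorphisms over $\mathbb Q$. Put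
$$\varphi=g_1^{-1}f_1,\qquad \varphi'=g_2^{-1}f_2.$$
Using (6), the linear extension of (7), and $g_1\varphi=f_1$, $g_2\varphi'=f_2$, we obtain
$$\theta_G(\varphi x,\varphi y)=\lambda(g_2\varphi y,f_1x)=\lambda(f_2x,g_1\varphi y)=\lambda(f_2x,f_1y)=\theta_F(x,y),$$
$$\theta_G(\varphi'x,\varphi'y)=\lambda(f_2y,g_1\varphi'x)=\lambda(g_2\varphi'x,f_1y)=\lambda(f_2x,f_1y)=\theta_F(x,y).$$

**Step 3: integrality.** This step shows that $\varphi$ and $\varphi'$ are nearly integral. For $x\in L_F$, $w\in L_G$, by (2) and (6),
$$\omega_G(z\varphi x,w)=\theta_G(\varphi x,w)=\lambda(g_2w,f_1x)\in\mathbb Z,$$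
$$\omega_G((z-1)\varphi'x,w)=\theta_G(w,\varphi'x)=\lambda(f_2x,g_1w)\in\mathbb Z.$$
Since $\omega_G$ is unimodular,
$$z\,\varphi(L_F)\subset L_G,\qquad(1-z)\,\varphi'(L_F)\subset L_G. \tag{8}$$

**Step 4: conclusion of (i).** Let $p\nmid a$. On $L_F$ both $z$ and $1-z$ have determinant $a$, so they are invertible on $(L_F)_{(p)}$. Then (8) gives $\varphi(L_F)_{(p)}\subset(L_G)_{(p)}$ and the same for $\varphi'$. Both lattices are $\omega$-unimodular, so the inclusion has unit determinant and is an equality.

Let $p\mid a$ and $e=v_p(a)$. On $V'$ the operator $z$ has valuation $e$ and $1-z$ is a unit; on $V''$ it is the other way round. The first inclusion in (8), read on $V'$ and on $V''$, says $e+n_p(\varphi)\ge0$ and $-n_p(\varphi)\ge0$. The second says $n_p(\varphi')\ge0$ and $e-n_p(\varphi')\ge0$. So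
$$-e\le n_p(\varphi)\le0\le n_p(\varphi')\le e. \tag{9}$$

**Step 5: conclusion of (ii).** The open annulus lies in one $U_i$, so $f_i[x]=g_i[w]$. This says $\varphi[x]=[w]$ if $i=1$ and $\varphi'[x]=[w]$ if $i=2$. $\square$

**Example 2.** Let $G$ be a parallel copy of $F$ on its positive side. Then $U_1$ is a product, $f_1=g_1$ under $L_F=L_G$, and $\varphi=\operatorname{id}$. The two lines of Step 3, together with (7), give $z\varphi=(z-1)\varphi'$ for every disjoint pair. Here this reads $\varphi'=z(z-1)^{-1}$, which acts on $V'$ by $\zeta/(\zeta-1)$. So $n_p(\varphi')=v_p(a)$ for every $p\mid a$.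

## 5. Adding up bounds along a chain, and a vector that forbids it

A plan now suggests itself: join two surfaces of $K$ by a chain of $K$-surfaces in which consecutive ones are disjoint, and compose isometries from Lemma 2. By (3) and (9), a chain of $m$ links gives $|n_p|\le m\,v_p(a)$, and $m$ is not under control. Choosing between $\varphi$ and $\varphi'$ at each link helps only in part. By Example 2, $\varphi'=z(z-1)^{-1}\varphi$, so $n_p(\varphi')=n_p(\varphi)+v_p(a)$ for all $p\mid a$ at once. For $a=38$ the choice shifts $n_2$ and $n_{19}$ by the same amount and leaves $n_2-n_{19}$ alone. This difference moves by at most $1$ per link, and nothing so far stops three links from producing the value $-3$ met in Section 3. At this point the plan needs something more.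

The missing ingredient is a vector that is primitive in every lattice of the chain.

**Lemma 3.** Let $\Phi:V_F\to V_G$ be a $\theta$-isometry and $v\in L_F$ primitive with $\Phi(v)\in L_G$ primitive. Let $p\mid a$ and $s=v_p(\theta(v,v))\in[0,\infty]$. Then $n_p(\Phi)\in\{0,s,-s\}$ if $s<\infty$, and $n_p(\Phi)=0$ if $s=\infty$.

**Proof.** We measure the two components of one vector against two lattices. Write $\Phi v=v'+v''$ with $v'\in V'$, $v''\in V''$. Let $i',i''$ be the valuations of $v',v''$ relative to generators of $(\Phi L_F)'_p,(\Phi L_F)''_p$, and $j',j''$ those relative to generators of $(L_G)'_p,(L_G)''_p$. A primitive vector is not divisible by $p$, so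
$$\min(i',i'')=\min(j',j'')=0.$$
With $n=n_p(\Phi)$ we have $j'=i'+n$ and $j''=i''-n$. Moreover
$$\theta(v,v)=\omega(z\Phi v,\Phi v)=\omega(\zeta v'+(1-\zeta)v'',\,v'+v'')=(2\zeta-1)\,\omega(v',v'').$$
Here $2\zeta-1$ is a unit, and each lattice pairs its two summands perfectly. So $i'+i''=s=j'+j''$.

If $s<\infty$, then $i'$ and $i''$ are nonnegative with minimum $0$ and sum $s$, so $i'\in\{0,s\}$. In the same way $j'\in\{0,s\}$. Hence $n=j'-i'\in\{0,s,-s\}$. If $s=\infty$, then one of $v',v''$ vanishes, and not both do. The other one has valuation $0$ in both lattices, so $n=0$. $\square$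

The set of allowed values depends on $v$ alone, not on the number of links. If all links carry one and the same vector, the composite is restricted as strongly as a single link. The next two sections build a chain with this property; the vector is the class of a curve of $F\cap G$.

## 6. Removing inessential intersection curves

Textbook facts used here and in Section 7: closed surfaces embedded in $S^3$ are orientable and separate. In a once-holed torus, a simple closed curve bounds a disc, or is $\partial$-parallel, or is nonseparating, and in the last case its class is primitive. Disjoint nonseparating curves are parallel. Two disjoint nonseparating curves cut the surface into an annulus and a pair of pants containing the boundary.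

**Proposition A.** Given two genus-one Seifert surfaces of $K$ with $a\neq0$, consider all pairs $(F,G)$ of transverse $K$-surfaces with $\partial F\cap\partial G=\emptyset$ whose Seifert forms are isomorphic to the two given ones. If the number of components of $F\cap G$ is minimal among these pairs, then every component of $F\cap G$ is nonseparating in both $F$ and $G$.

Such pairs exist: truncate, make the two boundary longitudes disjoint, and perturb to transversality. Then $F\cap G$ consists of closed curves in the interiors.

**Step A1: no component bounds a disc in $F$ or $G$.** Otherwise, after exchanging $F$ and $G$ if necessary, an innermost such disc is a disc $\Delta\subset F$ with $\Delta\cap G=\partial\Delta$. There are three cases.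

Suppose $\partial\Delta$ is nonseparating in $G$. Its push-off along $\Delta$ bounds a smaller disc in $\Delta$, which is disjoint from $G$, so it has linking number $0$ with every curve in $G$. Thus $\theta_G(\cdot,[\partial\Delta])=0$ or $\theta_G([\partial\Delta],\cdot)=0$, depending on the side. Since $[\partial\Delta]\ne0$, this contradicts $a\ne0$.

Suppose $\partial\Delta$ is $\partial$-parallel in $G$. Then $\Delta$ and the annulus in $G$ between $\partial\Delta$ and $\partial G$ form an embedded disc bounded by a longitude. So $K$ is the unknot, contradicting $a\ne0$.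

Suppose $\partial\Delta$ bounds a disc $\Delta'\subset G$. Replace $G$ by $(G\setminus\Delta')\cup\Delta$, and push $\Delta$ off $F$ to the side from which $G\setminus\Delta'$ arrives. The new surface is embedded because $\Delta\cap G=\partial\Delta$, and it is a $K$-surface with the same boundary. Basis curves and their push-offs can be taken along $G\setminus\Delta'$, so the Seifert form is unchanged. The curves of $F\cap\Delta'$, among them $\partial\Delta$, have disappeared from the intersection and no new ones have appeared. This contradicts minimality.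

**Step A2: no component is $\partial$-parallel in $F$ or $G$.** Otherwise let some component be $\partial$-parallel in $F$, after an exchange if necessary. By Step A1, every component in the annulus between it and $\partial F$ is parallel to $\partial F$. So we may take the outermost one, $c$, and obtain an annulus $Y\subset F$ with $\partial Y=c\cup\partial F$ and $Y\cap G=c$.

Suppose $c$ is nonseparating in $G$. The push-off $c^\pm$ of $c$ to the side of $Y$ is isotopic in $S^3\setminus G$, along $Y$, to $\partial F$. In the annulus $\partial E\setminus\partial G$ the longitude $\partial F$ is isotopic to a push-off of $\partial G$, and that bounds a push-off of $G$, disjoint from $G$. So $\operatorname{lk}(w,c^\pm)=0$ for all $w\in L_G$. As $[c]\ne0$, this contradicts $a\ne0$.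

Otherwise, by Step A1, $c$ is $\partial$-parallel in $G$. Let $Y'\subset G$ be the annulus between $c$ and $\partial G$. Put $G'=(G\setminus Y')\cup Y$, with $Y$ pushed off $F$ to the side from which $G\setminus Y'$ arrives. It is embedded since $Y\cap G=c$. We must check its orientation. The union of $Y\cup Y'$ and an annulus of $\partial E$ between $\partial F$ and $\partial G$ is an embedded closed surface glued from annuli, so it is a torus and not a Klein bottle. On a torus, two parallel curves are matched in the same way through both complementary annuli. Through the annulus in $\partial E$, the orientations of $\partial F$ and $\partial G$ parallel to $K$ are matched; hence they are matched through $Y\cup Y'$ as well. Now orient $G'$ as $G\setminus Y'$. The boundary of $G\setminus Y'$ is $c$, oriented so that it corresponds to $\partial G$ through $Y'$. Through $Y$ it corresponds to $\partial F$ oriented parallel to $K$. So $G'$ is a $K$-surface. Its Seifert form is that of $G$, computed along $G\setminus Y'$. Its boundary is disjoint from $\partial F$, and it meets $F$ in fewer curves. This contradicts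 minimality.

By Steps A1 and A2 every component is nonseparating in both surfaces. $\square$

## 7. Exchanging an annulus

**Proposition B.** Let $F,G$ be transverse $K$-surfaces (with $a\ne0$), $\partial F\cap\partial G=\emptyset$, such that $F\cap G$ consists of $r\ge1$ curves nonseparating in both surfaces. Then there is a $K$-surface $G_1$, disjoint from $G$ and transverse to $F$, with $\partial F\cap\partial G_1=\emptyset$, such that $F\cap G_1$ has at most $r-2$ components, all nonseparating in $F$ and in $G_1$. One of the two isometries $V_G\to V_{G_1}$ of Lemma 2, call it $\psi$, takes the class of a component of $F\cap G$ to the class of a nonseparating curve $c_*\subset G_1$ disjoint from $F\cap G_1$. If $F\cap G_1=\emptyset$, then one of the two isometries $V_{G_1}\to V_F$ of Lemma 2 takes $[c_*]$ to $\pm$ the class of the components of $F\cap G$ in $F$.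

**Step B1: an annulus of $F$ with both ends on the same side of $G$.** We want to replace an annulus of $G$ by an annulus of $F$ and then move the result off $G$. That can only work if the annulus of $F$ reaches $G$ from one side. A height function finds it.

Let $\gamma\subset F$ be a closed curve. Its algebraic intersection number with $G$ is $\pm\operatorname{lk}(\gamma,K)$, and this is $0$ because $\gamma$ can be pushed off $F$. So there is a function $h$ on the set of components of $F\setminus G$ that increases by $1$ whenever one crosses $G$ in its positive direction. Since the $r$ curves are parallel and nonseparating in $F$, these components are, in cyclic order, a pair of pants $P\supset\partial F$ and annuli $A_1,\dots,A_{r-1}$. Normalize $h(P)=0$. Cyclically consecutive values differ by $\pm1$. If $r=1$, then $P$ would be its own neighbor, which is impossible; so $r\ge2$, and $h(A_1)=\pm1$ is nonzero. Choose an annulus where $h$ is maximal if the maximum is positive, and minimal otherwise. Let $A$ be its closure. Then $A\cap G=\partial A=c\cup c'$ with $c\neq c'$. In the first case both neighbors have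 a smaller value, so $A$ lies on the positive side of $G$ near both ends; in the second case it lies on the negative side. We treat the positive case; the other is identical.

**Step B2: the new surface before pushing.** Let $B\subset G$ be the annulus with $\partial B=c\cup c'$, and $Q=\overline{G\setminus B}$, a pair of pants containing $\partial G$. Because $A\cap G=\partial A$, the union $T=A\cup B$ is an embedded closed surface glued from two annuli, hence a torus. So $c$ and $c'$ are matched with the same relative orientation through $A$ as through $B$. The orientation of $Q$ extends over $B$, so it extends over $Q\cup A$.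

Choose a thin tubular neighborhood $G\times[-1,1]$ with $F\cap(G\times[-1,1])=(F\cap G)\times[-1,1]$. Then $A\cap(G\times[-1,1])=\partial A\times[0,1]$. Let
$$A^o=A\setminus\big(\partial A\times[0,\tfrac12)\big),\qquad G_*=(Q\times\{\tfrac12\})\cup A^o.$$
The two pieces meet exactly in $\partial A\times\frac12$. So $G_*$ is an embedded oriented once-holed torus, disjoint from $G$, with boundary $\partial G\times\frac12$; it is a $K$-surface. Moreover
$$F\cap G_*=A^o\cup\big((F\cap\operatorname{int}Q)\times\tfrac12\big).$$

**Step B3: pushing $A^o$ off $F$.** To remove $A^o$ from the intersection, we push it to the side of $F$ from which $Q\times\frac12$ arrives. For this the side must be the same at both ends. The set $Q\setminus(c\cup c')$ is connected and disjoint from $T$, so it lies in one component $Z$ of $S^3\setminus T$. In a cross-section at a point of $c$ or $c'$ there are four rays in the cyclic order $A$, $B$, the continuation of $A$ in $F$, and $Q$ (the continuation of $B$ in $G$). The complement of the rays $A$ and $B$ consists of a small sector between them and a large sector containing the other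 two rays. Since $Q$ is in $Z$, locally $Z$ is the large sector. So pushing $A$ into $Z$ moves it away from $B$, to the side of $F$ that contains $Q$; this holds at both ends, and the side of $A$ facing $Z$ is the same along all of $A$.

Hence we may push $A^o$ slightly off $F$ into $Z$, shortening $Q\times\frac12$ accordingly. We obtain $G_1$, isotopic to $G_*$ in the complement of $G$, with
$$F\cap G_1=(F\cap\operatorname{int}Q)\times\tfrac12 .$$
The curves $c,c'$ no longer contribute, so there are at most $r-2$ curves. Also $\partial G_1=\partial G\times\frac12$ is disjoint from $\partial F$.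

**Step B4: the remaining curves are nonseparating.** Let $\kappa$ be a component of $F\cap\operatorname{int}Q$. The curve $\kappa\times\frac12$ is parallel in $F$ to $\kappa$, so it is nonseparating in $F$. As $\kappa$ is nonseparating in $G$, it bounds no disc in $Q$ and is not parallel to $\partial G$. In the pair of pants $Q$ it is therefore parallel to $c$ or $c'$. So $\kappa\times\frac12$ is parallel in $G_1$ to a core of the pushed annulus, and such a core is nonseparating, since its two sides are joined through $Q\times\frac12$.

**Step B5: a curve carried along.** Let $c_*$ be a core of the pushed annulus; it is disjoint from $F\cap G_1$. The annulus $c\times[0,\frac12]$ joins $c\subset G$ to $c\times\frac12\subset G_*$, and its interior is disjoint from $G\cup G_*$. An ambient isotopy of $E$ that fixes $G$ and carries $G_*$ to $G_1$ carries it to an annulus from $c$ to a curve in $G_1$ parallel to $c_*$, with interior disjoint from $G\cup G_1$. Orient $c_*$ accordingly. By Lemma 2(ii), one of the two isometries $V_G\to V_{G_1}$ takes $[c]$ to $[c_*]$. This is $\psi$.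

**Step B6: the last link.** Let $F\cap G_1=\emptyset$. A core of $A^o\subset F$ and its push-off $c_*\subset G_1$ cobound a thin annulus whose interior is disjoint from $F\cup G_1$. Lemma 2(ii) for the disjoint pair $G_1,F$ gives an isometry taking $[c_*]$ to the class of a core of $A$ in $F$. That core is parallel in $F$ to all components of $F\cap G$. $\square$

## 8. The bound $|n_p|\le v_p(a)$ for arbitrary surfaces

We prove Theorem 2. Take $(F,G)$ from Proposition A; the assertion depends only on the Seifert forms. If $F\cap G=\emptyset$, use Lemma 2(i).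

**Step 1: a chain with a common vector.** Otherwise apply Proposition B repeatedly with $F$ fixed. Each time the number of intersection curves drops by at least $2$. We get $G=G_0,G_1,\dots,G_k$ with $k\ge1$ and $F\cap G_k=\emptyset$; put $G_{k+1}=F$. Consecutive surfaces are disjoint. Let $v_0$ be the class in $L_{G_0}$ of a component of $F\cap G_0$; for $1\le i\le k$ let $v_i$ be the class in $L_{G_i}$ of the curve $c_*$ produced at stage $i$; and let $v_{k+1}$ be the class in $L_F$ of the curves of $F\cap G_{k-1}$. All $v_i$ are primitive. The $i$-th application gives $\psi_i:V_{G_{i-1}}\to V_{G_i}$, which takes the class of a component of $F\cap G_{i-1}$ to $v_i$. For $2\le i\le k$ that component and the curve $c_*$ of stage $i-1$ are disjoint nonseparating curves in $G_{i-1}$, hence parallel, so they represent the same class up to sign. For $i=1$, all components of $F\cap G_0$ have class $\pm v_0$. The last statement of Proposition B supplies $\psi_{k+1}:V_{G_k}\to V_F$. In all cases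
$$\psi_i(v_{i-1})=\pm v_i\qquad(1\le i\le k+1), \tag{10}$$
and each $\psi_i$ is one of the isometries of Lemma 2.

**Step 2: the composite satisfies the bounds.** Let $\Psi=\psi_{k+1}\cdots\psi_1:V_G\to V_F$. For $p\nmid a$ it identifies the localized lattices, since each $\psi_i$ does. Let $p\mid a$, $e=v_p(a)$ and $s=v_p(\theta(v_i,v_i))$; by (10), $s$ does not depend on $i$. Lemma 3 applies to every $\psi_i$, and also to $\Psi$, because $\Psi(v_0)=\pm v_{k+1}$. So all these isometries have $n_p\in\{0,s,-s\}$, and $n_p=0$ if $s=\infty$. By Lemma 2, $|n_p(\psi_i)|\le e$.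

If $s\le e$, then $|n_p(\Psi)|\le s\le e$. If $s>e$, then every $n_p(\psi_i)$ must be $0$, and $n_p(\Psi)=0$ by (3).

Put $\Phi=\Psi^{-1}$, so $n_p(\Phi)=-n_p(\Psi)$. $\square$

## 9. Ideal classes of $\mathbb Z[z]$ and the pair of determinant 38

We now apply Theorem 2. Let $a=2q$ with an odd prime $q$, and let $O=\mathbb Z[z]$, $z^2-z+2q=0$, $\bar z=1-z$. Its discriminant $1-8q$ is negative, so $\mathbb Q(z)$ is an imaginary quadratic field. We do not need $O$ to be the maximal order (for $2q=38$ it is, as the discriminant is $-151$). Put
$$\mathfrak p=(2,z),\quad\bar{\mathfrak p}=(2,\bar z),\quad\mathfrak q=(q,z),\quad\bar{\mathfrak q}=(q,\bar z).$$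
Since $z\bar z=2q$ and $z+\bar z=1$,
$$\mathfrak p\bar{\mathfrak p}=2\,(2,z,\bar z,q)=(2),\qquad \mathfrak q\bar{\mathfrak q}=q\,(q,z,\bar z,2)=(q),\qquad \mathfrak p\mathfrak q=z\,(\bar z,2,q,z)=(z).$$
So these ideals are invertible, and in the group of classes of invertible ideals
$$[\bar{\mathfrak p}]=[\mathfrak q]=[\mathfrak p]^{-1},\qquad[\bar{\mathfrak q}]=[\mathfrak p]. \tag{11}$$
In $O\otimes\mathbb Z_2\cong\mathbb Z_2\times\mathbb Z_2$, given by $z\mapsto\zeta$ and $z\mapsto1-\zeta$ with $v_2(\zeta)=1$, the ideal $\mathfrak p$ becomes $2\mathbb Z_2\times\mathbb Z_2$ and $\bar{\mathfrak p}$ becomes $\mathbb Z_2\times2\mathbb Z_2$. Likewise at $q$ for $\mathfrak q,\bar{\mathfrak q}$. At all other primes the respective ideals are trivial.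

**Lattices as ideals.** If $\theta$ has determinant $2q$, then $V$ is one-dimensional over $\mathbb Q(z)$. By (1), $f=(u-z)e/A$ when $A\ne0$, so
$$L\cong A\mathbb Z+(u-z)\mathbb Z\quad\text{as an $O$-module}, \tag{12}$$
and the right side is an ideal of index $|A|$ in $O$.

**Theorem 2 in terms of classes.** Suppose that genus-one Seifert surfaces $F,G$ of one knot have $L_F\cong I$ and $L_G\cong J$ with invertible ideals $I,J$. For $\Phi$ as in Theorem 2 put $i=n_2(\Phi)$, $j=n_q(\Phi)$; both lie in $\{-1,0,1\}$. Since $\Phi$ commutes with $z$, it is multiplication by some $s\in\mathbb Q(z)^\times$. The lattice $sI$ agrees with $J$ at all primes other than $2,q$. At $2$ it is $2^i$ times $J$ on the factor $z=\zeta$ and $2^{-i}$ times $J$ on the other factor; similarly at $q$ with $j$. A lattice is determined by its localizations, so $sI=(\mathfrak p\bar{\mathfrak p}^{-1})^i(\mathfrak q\bar{\mathfrak q}^{-1})^jJ$. By (11),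
$$[I]=[\mathfrak p]^{2m}[J],\qquad m=i-j,\quad|m|\le2. \tag{13}$$

**Lemma 5.** Let $\kappa\ge1$. If $\mathfrak p^\kappa=(x+yz)$ is principal, then $y\ne0$ and $4\cdot2^\kappa=(2x+y)^2+(8q-1)y^2$. In particular $4\cdot2^\kappa\ge8q-1$.

**Proof.** Locally at $2$, $\mathfrak p^\kappa$ is $2^\kappa\mathbb Z_2\times\mathbb Z_2$, so its index is $2^\kappa$. The index of $(x+yz)$ is the norm $(x+yz)(x+y\bar z)=x^2+xy+2qy^2$. Multiplying by $4$ gives the equation. If $y=0$, then $(x)$ is $x\mathbb Z_2\times x\mathbb Z_2$ at $2$, which is not $2^\kappa\mathbb Z_2\times\mathbb Z_2$. $\square$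

**Proof of Theorem 1.** The $S$-equivalence was shown in Section 3. Suppose that one knot has Seifert surfaces $F,G$ with matrices $M_1,M_2$. Then $a=38$, $q=19$. By (12), $L_F\cong\mathbb Z+(1-z)\mathbb Z=O$. Also $L_G\cong2\mathbb Z+(1-z)\mathbb Z$; this is contained in $\bar{\mathfrak p}$, and both have index $2$, so $L_G\cong\bar{\mathfrak p}$. By (13) and (11), $1=[\mathfrak p]^{2m-1}$ with $|m|\le2$. Since $|2m-1|\in\{1,3,5\}$, the ideal $\mathfrak p^\kappa$ is principal for some $\kappa\in\{1,3,5\}$. Lemma 5 gives $4\cdot2^\kappa\ge151$, but $4\cdot2^\kappa\le128$. This is a contradiction. $\square$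

So the answer to the problem is no.

**Remark (orientation of the knot).** Ignoring the orientation does not help. If $F$ and $G$ with matrices $M_1,M_2$ bounded $K$ and $-K$, then $-G$ would bound $K$ with matrix $M_2^T$. Exchanging the two basis elements gives $\begin{pmatrix}19&1\\0&2\end{pmatrix}$, with lattice $19\mathbb Z+(1-z)\mathbb Z=\bar{\mathfrak q}$ of class $[\mathfrak p]$. Then $[\mathfrak p]^{2m+1}=1$ with $|m|\le2$, and again $|2m+1|\in\{1,3,5\}$, which is excluded in the same way.

**Remark (why 38 and not 6).** For $a=38$ the element $10-z$ has norm $100-10+38=128$ and is not in $\bar{\mathfrak p}$, because $10-z\equiv9$ modulo $\bar{\mathfrak p}$. So $(10-z)=\mathfrak p^7$, and by Lemma 5 the class $[\mathfrak p]$ has order exactly $7$. The condition $[\mathfrak p]^{2m-1}=1$ means $m\equiv4$ mod $7$, and the solution of smallest absolute value is $m=-3$, just outside the allowed range. For $a=6$ the same computation with $2-z$, of norm $8$, gives $\mathfrak p^3=(2-z)$. The condition for the pair of Section 3 then becomes $2m\equiv1$ mod $3$, which has the allowed solution $m=-1$.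

## 10. Arbitrarily many $S$-equivalent matrices, no two sharing a knot

We prove Theorem 3(a). Choose an odd prime $q$ with $8q-1>4\cdot2^{6N+4}$ and keep the notation of Section 9 for $a=2q$.

**Step 1: the matrices.** By Hensel's lemma $T^2-T+2q$ has a root in $2\mathbb Z_2$. Approximating it, choose an even integer $u$ with $u(u-1)+2q=4^{3N}C$, $C\in\mathbb Z$. Put
$$M^{(i)}=\begin{pmatrix}4^i&u\\u-1&4^{3N-i}C\end{pmatrix},\qquad0\le i\le3N.$$
All have determinant $4^{3N}C-u(u-1)=2q$. Lemma 1 with $p=2$ relates $M^{(i)}$ to $M^{(i+1)}$, so they are pairwise $S$-equivalent.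

**Step 2: their ideals.** By (12) the lattice of $M^{(i)}$ is the ideal $4^i\mathbb Z+(u-z)\mathbb Z$ of index $4^i$. It is trivial away from $2$. At $2$ it is $2^\alpha\mathbb Z_2\times2^\beta\mathbb Z_2$ with $\alpha+\beta=2i$. It is not contained in $\bar{\mathfrak p}$, because $u-z\equiv u-1$ modulo $\bar{\mathfrak p}$ and $u-1$ is odd. So $\beta=0$, and the ideal is $\mathfrak p^{2i}$.

**Step 3: spacing by three.** Suppose $M^{(3k)}$ and $M^{(3l)}$, $k>l$, occur for one knot. By (13), $[\mathfrak p]^{6k}=[\mathfrak p]^{2m}[\mathfrak p]^{6l}$ with $|m|\le2$. So $\mathfrak p^\kappa$ is principal with $\kappa=6(k-l)-2m$ and $2\le\kappa\le6N+4$. Lemma 5 gives $8q-1\le4\cdot2^\kappa\le4\cdot2^{6N+4}$, contrary to the choice of $q$. So the $N+1$ matrices $M^{(3k)}$, $0\le k\le N$, are as required. $\square$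

## 11. Two surfaces from the complementary annuli of a torus

For parts (c) and (b) we must construct surfaces. Let $S^3=R\cup R^c$ be a union of two solid tori with common boundary $T$, with generators of $H_1(R)\cong\mathbb Z$ and $H_1(R^c)\cong\mathbb Z$ of linking number $1$. By Mayer–Vietoris $H_1(T)\cong H_1(R)\oplus H_1(R^c)$. A cycle of class $\alpha$ in $\operatorname{int}R$ and one of class $k$ in $\operatorname{int}R^c$ have linking number $\alpha k$.

**Lemma 4.** Let $c\subset T$ be an oriented simple closed curve of class $\alpha$ in $H_1(R)$ and $b$ in $H_1(R^c)$. Let $\gamma_1,\gamma_2\subset T$ be disjoint curves parallel to $c$, cutting $T$ into annuli $A_0,A_1$. Let $\beta\subset R^c$ be a band meeting $T$ exactly in two opposite edges, one on $\gamma_1$ and one on $\gamma_2$, such that $F=A_0\cup\beta$ is orientable. Then $F$ and $F'=A_1\cup\beta$ are genus-one Seifert surfaces of the same knot $K$. Orient $K$ so that the positive normal of $F$ along $A_0$ points into $R$. Denote also by $c$ the classes of the cores of $A_0,A_1$. Let $d\subset F$ be a curve running once along $\beta$ and once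 across $A_0$, directed so that $\omega_F(c,d)=1$. Then there is $d_1\in L_{F'}$ such that $(c,d)$, $(c,d_1)$ are bases of $L_F,L_{F'}$, $\omega_{F'}(c,d_1)=1$, and
$$\theta_F(c,c)=\theta_{F'}(c,c)=\alpha b,\quad \theta_F(d,c)=\alpha[d]_{R^c},\quad \theta_{F'}(d_1,c)=\theta_F(d,c)+bj \tag{14}$$
for an integer $j$ with $bj\equiv-1$ mod $\alpha$.

**Step 1: same oriented boundary, genus one.** As sets, $\partial F$ and $\partial F'$ both consist of $\gamma_1\cup\gamma_2$ minus the two edges of $\beta$, together with the other two edges of $\beta$; this is one circle. Orient $\gamma_1,\gamma_2$ parallel to $c$. Since $T$ is a torus, they are parallel both through $A_0$ and through $A_1$. So we can orient $A_0$ and $A_1$ with $\partial A_0=\partial A_1=\gamma_1-\gamma_2$. Orientability of $A_i\cup\beta$ means that the boundary orientation $\gamma_1-\gamma_2$ is compatible with $\beta$, a condition that does not involve $i$. Hence $F$ and $F'$ are both orientable. They have Euler characteristic $-1$ and connected boundary, so genus one. With the chosen orientations they induce the same orientation on $K$. Interchanging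 the names of $\gamma_1,\gamma_2$ reverses all these orientations, so we may assume that the positive normal of $A_0$ points into $R$. Since $A_0-A_1$ is a cycle, it is a fundamental class of $T$. So the positive normal of $F'$ along $A_1$ points into $R^c$.

**Step 2: the bases.** Let $d_1$ be $d$ with its arc across $A_0$ replaced by an arc across $A_1$ with the same end points. There is an orientation-preserving homeomorphism $F\to F'$ that is the identity on $\beta$ and on $\gamma_1\cup\gamma_2$. It maps $c$ to $c$, and $d$ to $d_1$ plus a multiple of $c$. Since $\omega$ is a universal sign times the intersection form, $\omega_{F'}(c,d_1)=\omega_F(c,d)=1$, and $(c,d)$, $(c,d_1)$ are bases.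

**Step 3: first linking numbers.** Of two parallel copies of $c$, push one into $R$ and the other into $R^c$; their linking number is $\alpha b$. This gives both values of $\theta(c,c)$. Put $k=[d]_{R^c}$. The push-off $c^+$ of the core of $A_0$ lies in $R$, and $d\subset R^c$, so $\theta_F(d,c)=\operatorname{lk}(d,c^+)=\alpha k$. In $F'$ the negative push-off $c^-$ of the core of $A_1$ lies in $R$, and $d_1\subset R^c$. So $\theta_{F'}(c,d_1)=\operatorname{lk}(c^-,d_1)=\alpha k_1$ with $k_1=[d_1]_{R^c}$. Since $\omega_{F'}(c,d_1)=1$, we get $\theta_{F'}(d_1,c)=\alpha k_1-1$.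

**Step 4: comparing $k_1$ with $k$.** The cycle $\delta=d_1-d$ lies on $T$. Let $(j,j')$ be its classes in $H_1(R),H_1(R^c)$, so $k_1=k+j'$. Let $c_0$ be the core of $A_0$, and $c_0^R,c_0^{R^c}$ its small push-offs into $R,R^c$. They cobound a thin annulus meeting $T$ only in $c_0$. It is disjoint from $d_1\subset A_1\cup\beta$, so $\operatorname{lk}(d_1,c_0^R)=\operatorname{lk}(d_1,c_0^{R^c})$. On the other hand $c_0^R$ and $c_0^{R^c}$ are the positive and the negative push-off of $c_0$ for $F$, so
$$\operatorname{lk}(d,c_0^R)-\operatorname{lk}(d,c_0^{R^c})=\omega_F(d,c)=-1.$$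
Subtracting, $\operatorname{lk}(\delta,c_0^R)-\operatorname{lk}(\delta,c_0^{R^c})=1$. In the first term push $\delta$ into $R^c$, in the second into $R$. This gives $\alpha j'-bj=1$. Therefore $bj\equiv-1$ mod $\alpha$, and
$$\theta_{F'}(d_1,c)=\alpha(k+j')-1=\alpha k+bj.\qquad\square$$

**Freedom in the construction.** The core of $\beta$ can be chosen in any homotopy class of arcs in $R^c$ with ends on $\gamma_1,\gamma_2$, so $[d]_{R^c}$ can be prescribed. A full twist in $\beta$ changes $\theta_F(d,d)$ by $\pm1$ and nothing else in the matrix of $F$, so $\theta_F(d,d)$ can be prescribed as well. Finally, $\theta(c,c)$, $\theta(d,c)$, $\omega(c,d)=1$ and the determinant determine a $2\times2$ Seifert matrix if $\theta(c,c)\ne0$.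

**Proof of Theorem 3(c).** We look for bases of the two lattices in which the values match (14). Put $b=pA+pC+2u-1$. Since $p\mid u$, $b\equiv-1$ mod $p$, so $b$ is prime to $p$ and nonzero. Let $(e,f)$ and $(g,h)$ be the bases belonging to $M=\begin{pmatrix}A&u\\u-1&p^2C\end{pmatrix}$ and $M'=\begin{pmatrix}p^2A&u\\u-1&C\end{pmatrix}$. In the basis $c=pe+f$, $d=-e$ of the first lattice,
$$\theta(c,c)=p^2A+p(2u-1)+p^2C=pb,\quad\theta(d,c)=-pA-u=pk\ \text{ with }k=-\Big(A+\frac up\Big),$$
$\theta(d,d)=A$ and $\omega(c,d)=1$. In the basis $c'=g+ph$, $d'=h$ of the second,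
$$\theta(c',c')=p^2A+p(2u-1)+p^2C=pb,\qquad\theta(d',c')=u-1+pC,\qquad\omega(c',d')=1.$$

Apply Lemma 4 to the standard torus and a curve $c$ of class $(\alpha,b)=(p,b)$, which exists because $p$ and $b$ are coprime. Choose $\beta$ with $[d]_{R^c}=k$ and $\theta_F(d,d)=A$. By (14) the matrix of $F$ in $(c,d)$ is that of the first lattice, so $F$ realizes $M$.

For $F'$ we have $\theta_{F'}(c,c)=pb$ and $\theta_{F'}(d_1,c)=pk+bj$ with $bj\equiv-1$ mod $p$. Since $b\equiv-1$, $j\equiv1$ mod $p$, so $pk+bj\equiv pk+b$ mod $pb$. And $pk+b=-pA-u+pA+pC+2u-1=u-1+pC=\theta(d',c')$. Adding a multiple of $c$ to $d_1$ changes $\theta_{F'}(d_1,c)$ by a multiple of $pb$ and does not change $\omega_{F'}(c,d_1)$, so we can make $\theta_{F'}(d_1,c)=\theta(d',c')$. By (4) the determinant for $F'$ equals $\det M=\det M'$. As $pb\ne0$, the matrix is determined, and $F'$ realizes $M'$.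

Applied to the three consecutive pairs in (5), whose ends are congruent to $M_1$ and $M_2$, this gives a chain of three pairs each sharing a knot. By Theorem 1 the ends share none, so the relation is not transitive. $\square$

## 12. A Seifert fibration and a pair attaining the bounds

We prove Theorem 3(b). Let $p=2$, $q=19$. The idea is to apply Lemma 4 twice to one surface $F_0$, with the roles of $p$ and $q$ exchanged.

**Step 1: the fibration.** Let $\pi:S^3\to S^2$ be the quotient map of the circle action $\lambda(w_1,w_2)=(\lambda^pw_1,\lambda^qw_2)$. The exceptional orbits $\{w_2=0\}$ and $\{w_1=0\}$ have multiplicities $p$ and $q$; let $P_p,P_q\in S^2$ be their images. Let $D\subset S^2$ be a closed disc containing, of the two cone points, only $P_p$, and in its interior. We claim that $\pi^{-1}(D)$ and its complement are solid tori in which a regular fiber has classes $p$ and $q$, for suitable generators of linking number $1$. For a small round disc $D_0$, given by $|w_2|\le\varepsilon$, this is clear: along a fiber $w_1$ winds $p$ times and $w_2$ winds $q$ times, and the two cores form a Hopf link.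 In general choose such $D_0\subset\operatorname{int}D$. Over the annulus $D\setminus\operatorname{int}D_0$ there are no exceptional fibers, so $\pi^{-1}(D)$ differs from $\pi^{-1}(D_0)$, and the complement of the one from that of the other, by a collar of a torus. The same holds with $p,q$ exchanged if $D$ contains only $P_q$. In particular two regular fibers have linking number $pq$.

**Step 2: three surfaces with one boundary.** Let $\Delta_0\subset S^2$ be a closed disc without cone points, $\Delta=\overline{S^2\setminus\Delta_0}$, $x,x'\in\partial\Delta$, and $a_-$ one of the two arcs of $\partial\Delta$ between them. Let $a_0,a_1,a_2\subset\Delta$ be properly embedded arcs from $x$ to $x'$ such that the disc between $a_-$ and $a_i$ contains no cone point, only $P_p$, only $P_q$, for $i=0,1,2$ respectively. For instance, if $\Delta$ is the unit disc, $x=-1$, $x'=1$, $a_-$ is the lower semicircle and $P_p=-\frac12$, $P_q=\frac12$, then $a_1$ passes above $P_p$ and below $P_q$, while $a_2$ passes below $P_p$ and above $P_q$. Take $a_0$ so close to $a_-$ that its interior is disjoint from $a_1,a_2$ and that, for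 $i=1,2$, it lies in the disc between $a_-$ and $a_i$. The arcs $a_1$ and $a_2$ may cross each other.

For $i=1,2$ let $D_i$ be the disc between $a_0$ and $a_i$, and $R_i=\pi^{-1}(D_i)$. Put $\gamma_1=\pi^{-1}(x)$ and $\gamma_2=\pi^{-1}(x')$. Choose a band $\beta\subset\pi^{-1}(\Delta_0)$ meeting $\pi^{-1}(\partial\Delta_0)$ exactly in two opposite edges on $\gamma_1$ and $\gamma_2$, such that $F_0=\pi^{-1}(a_0)\cup\beta$ is orientable; put $F_i=\pi^{-1}(a_i)\cup\beta$. Since $\Delta_0$ meets $\partial D_i=a_0\cup a_i$ only in $x,x'$, the band lies in $R_i^c$ and meets $\partial R_i$ only in its two edges. So Lemma 4 applies to $T=\partial R_i$, $R=R_i$, $A_0=\pi^{-1}(a_0)$, $A_1=\pi^{-1}(a_i)$, the fiber $c$, and $\beta$. Hence $F_0,F_1,F_2$ are genus-one Seifert surfaces of one knot $K$. The orientation of $K$ required in Lemma 4 is the same for $i=1,2$: the positive normal of $F_0$ along $\pi^{-1}(a_0)$ points away from $\pi^{-1}(a_-)$.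

**Step 3: the matrices.** We have $\theta_{F_i}(c,c)=pq=38$ for all $i$. By Step 1, $(\alpha,b)=(2,19)$ for $i=1$ and $(\alpha,b)=(19,2)$ for $i=2$. So (14) shows that both $2$ and $19$ divide $\theta_{F_0}(d,c)$. Add a multiple of $c$ to $d$ to get $\theta_{F_0}(d,c)=0$, and add the same multiple to the $d_1$ of Lemma 4 for each $i$. Both sides of the last relation in (14) change by the same multiple of $38$, so it persists. Twisting $\beta$, arrange $\theta_{F_0}(d,d)=1$. So $F_0$ has matrix $\begin{pmatrix}38&1\\0&1\end{pmatrix}$, and $a=38$.

Lemma 4 now gives $d_1\in L_{F_1}$, $d_2\in L_{F_2}$ with $\omega(c,d_i)=1$ such that $s_i=\theta_{F_i}(d_i,c)=bj$ satisfies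
$$s_1\equiv0\bmod19,\quad s_1\equiv-1\bmod2;\qquad s_2\equiv0\bmod2,\quad s_2\equiv-1\bmod19.$$
Adding multiples of $c$ to $d_i$ changes $s_i$ by multiples of $38$, so we may take $s_1=19$ and $s_2=-20$. Then $\theta(c,d_1)=20$ and $\theta(c,d_2)=-19$. In both cases the determinant condition reads $38\,\theta(d_i,d_i)-380=38$, so $\theta(d_i,d_i)=11$:
$$F_1:\begin{pmatrix}38&20\\19&11\end{pmatrix},\qquad F_2:\begin{pmatrix}38&-19\\-20&11\end{pmatrix}.$$

**Step 4: every $\Phi$ attains the bounds.** By (12), $L_{F_1}\cong38\mathbb Z+(20-z)\mathbb Z$. We have $20-z\in\mathfrak p$, and $20-z=19+(1-z)\in\bar{\mathfrak q}$. So this ideal is contained in $\mathfrak p\cap\bar{\mathfrak q}=\mathfrak p\bar{\mathfrak q}$, which has the same index $38$. Hence $L_{F_1}\cong\mathfrak p\bar{\mathfrak q}$, of class $[\mathfrak p]^2$. Likewise $L_{F_2}\cong38\mathbb Z+(-19-z)\mathbb Z$, where $-19-z=-20+(1-z)\in\bar{\mathfrak p}$ and $-19-z\in\mathfrak q$. So $L_{F_2}\cong\bar{\mathfrak p}\mathfrak q$, of class $[\mathfrak p]^{-2}$.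

Let $\Phi$ be as in Theorem 2, $i=n_2(\Phi)$, $j=n_{19}(\Phi)$. By (13), $[\mathfrak p]^2=[\mathfrak p]^{2(i-j)}[\mathfrak p]^{-2}$. If $|i-j|\le1$, then $\mathfrak p^\kappa$ would be principal for some $\kappa=4-2(i-j)\in\{2,4,6\}$. By Lemma 5, $4\cdot2^\kappa=(2x+y)^2+151y^2$ with $y\ne0$. For $\kappa=2,4$ the left side is $16$ or $64$, less than $151$. For $\kappa=6$ it is $256<4\cdot151$, so $y=\pm1$ and $(2x+y)^2=105$, which is not a square. So $|i-j|=2$. As $i,j\in\{-1,0,1\}$, this gives
$$|n_2(\Phi)|=|n_{19}(\Phi)|=1=v_2(38)=v_{19}(38).\qquad\square$$
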